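# Jordan triple systems and the second Veronese power of the Jordan operad

## 1. First guess: the two quadratic axioms give every relation

Throughout, $k$ is a field of characteristic zero. A Jordan algebra is a commutative, not necessarily associative algebra with $(ab)(aa)=a(b(aa))$. On any Jordan algebra put
$$\{a,b,c\}=(ab)c+a(bc)-b(ac). \tag{1}$$
This ternary operation is known to satisfy two identities:
$$\{a_1,a_2,a_3\}=\{a_3,a_2,a_1\}, \tag{2}$$
$$\{a_1,a_2,\{a_3,a_4,a_5\}\}=\{\{a_1,a_2,a_3\},a_4,a_5\}-\{a_3,\{a_2,a_1,a_4\},a_5\}+\{a_3,a_4,\{a_1,a_2,a_5\}\}. \tag{3}$$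
A vector space with a trilinear operation satisfying (2) and (3) is a **Jordan triple system**; we say **triple** for short (over $k$, unless another field is named). Does every identity satisfied by (1) in all Jordan algebras follow from (2) and (3)? The answer one would first guess is yes, and it is a conjecture in Dotsenko, Markl and Remm, "Veronese powers of operads and pure homotopy algebras", arXiv:1706.04893 (2017). We first state it precisely and test it.

**The operads.** The operad $\mathrm{Jord}$ is generated by one commutative binary operation $a_1,a_2\mapsto a_1a_2$, subject to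
$$((a_1a_2)a_3)a_4+((a_1a_4)a_3)a_2+((a_2a_4)a_3)a_1=(a_1a_2)(a_3a_4)+(a_1a_3)(a_2a_4)+(a_1a_4)(a_2a_3).$$
It is weight graded by the number of products, so weight $r$ means arity $r+1$. The operad $\mathrm{JTS}$ is generated by a ternary operation with the symmetry (2), subject to (3).

**Definition (Veronese power).** For a weight graded operad $\mathcal P$, the $m$th Veronese power $\mathcal P^{[m]}$ is the suboperad generated by the operations of weight $m$. For instance, the operad $\mathrm{Com}$ of commutative associative algebras has in arity $n$ the single operation $a_1\cdots a_n$, of weight $n-1$. So $\mathrm{Com}^{[2]}$ is generated by $a_1a_2a_3$, and it is $\mathrm{Com}$ in odd arities and zero in even ones.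

The weight $2$ part $\mathrm{Jord}_{(2)}$ is spanned by $(a_1a_2)a_3$, $(a_1a_3)a_2$, $(a_2a_3)a_1$. The operation (1) generates it as an $S_3$-module, because (1) gives $\{a_1,a_2,a_3\}+\{a_2,a_1,a_3\}=2(a_1a_2)a_3$. So $\mathrm{Jord}^{[2]}$ is the suboperad of $\mathrm{Jord}$ generated by (1), and there is a surjection
$$\mathrm{JTS}\to\mathrm{Jord}^{[2]}. \tag{4}$$
It is also known that (2) and (3) give the only quadratic relations of the operation (1), that is, the only relations among compositions of two copies of it. The guess says that (4) is an isomorphism; in other words, that $\mathrm{Jord}^{[2]}$ is quadratic.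

**Low arities.** In arity $1$ both sides of (4) are $k$. In arity $3$ both are three-dimensional. In arity $5$ both are the free operad modulo all quadratic relations, so (4) is bijective there. A failure can occur only from arity $7$ on.

**One variable.** In a Jordan algebra $\{x,x,x\}=x^3$, and by power-associativity every odd-degree monomial in one variable built from (1) is a power of $x$. Is this forced by (2) and (3)? Write $x_3=\{x,x,x\}$. Putting all $a_i=x$ in (3) gives $\{x,x,x_3\}=2\{x,x,x_3\}-\{x,x_3,x\}$, so
$$\{x,x,x_3\}=\{x,x_3,x\}=:x_5 .$$
In degree $7$ there are, up to the symmetry (2), four monomials: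
$$p=\{x,x,x_5\},\quad q=\{x,x_5,x\},\quad r=\{x,x_3,x_3\},\quad r'=\{x_3,x,x_3\}.$$
Substituting $(x,x,x,x_3,x)$, then $(x,x_3,x,x,x)$, then $(x,x,x_3,x,x)$ for $(a_1,\dots,a_5)$ in (3) gives
$$p=2r-q,\qquad r=2p-q,\qquad p=p-r+r'.$$
The first two give $p=4p-3q$, hence $p=q=r$, and the third gives $r=r'$. So the degree $7$ part of the free triple on one generator is spanned by one element. It maps to $x^7\ne0$ in the Jordan algebra $k[x]$, so nothing is lost here either.

Still, the guess is wrong: over every field of characteristic zero the map (4) has a nonzero kernel. The argument will not produce an explicit element of the kernel, nor its arity. It produces a triple that violates some identity of (1).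

## 2. Quotients of subtriples of Jordan algebras

We now turn the statement about operads into one about algebras. A triple $T$ **is a $\mathrm{Jord}^{[2]}$-algebra** if its structure map $\mathrm{JTS}\to\mathrm{End}_T$ factors through (4), i.e. if $T$ satisfies all identities of (1). Subtriples, products and quotients of $\mathrm{Jord}^{[2]}$-algebras are again $\mathrm{Jord}^{[2]}$-algebras, because identities pass to them. An **ideal** of $T$ is a subspace $I$ with $\{I,T,T\}+\{T,I,T\}\subseteq I$; by (2) then also $\{T,T,I\}\subseteq I$. Ideals are the kernels of homomorphisms of triples. Every Jordan algebra is regarded as a triple via (1).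

**Lemma 4.** A triple is a $\mathrm{Jord}^{[2]}$-algebra if and only if it is a quotient of a subtriple of a Jordan algebra.

*Proof.* "If" was just said. Conversely, let $T$ be a $\mathrm{Jord}^{[2]}$-algebra. The evaluation map from the free $\mathrm{Jord}^{[2]}$-algebra on the vector space $T$,
$$\bigoplus_n\mathrm{Jord}^{[2]}(n)\otimes_{S_n}T^{\otimes n}\to T,$$
is a surjective homomorphism. In characteristic $0$ coinvariants of $S_n$ are exact, so the inclusions $\mathrm{Jord}^{[2]}(n)\subseteq\mathrm{Jord}(n)$ embed this free algebra into the free Jordan algebra $\bigoplus_n\mathrm{Jord}(n)\otimes_{S_n}T^{\otimes n}$, as a subtriple. $\square$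

**Lemma 5.** Suppose some triple over $k$ is not a $\mathrm{Jord}^{[2]}$-algebra. Then (4) is not injective, $\mathrm{JTS}\not\cong\mathrm{Jord}^{[2]}$, and $\mathrm{Jord}^{[2]}$ is not quadratic.

*Proof.* If (4) were injective it would be an isomorphism, and every triple would be a $\mathrm{Jord}^{[2]}$-algebra. So it is not injective. It is surjective with finite-dimensional components, so in some arity the two dimensions differ, and there is no abstract isomorphism either. Finally, $\mathrm{JTS}$ is the free operad on $\mathrm{Jord}_{(2)}$ modulo all quadratic relations holding in $\mathrm{Jord}^{[2]}$. If $\mathrm{Jord}^{[2]}$ were quadratic, it would be this quotient, and (4) would be an isomorphism. $\square$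

So the guess says that *every triple is a quotient of a subtriple of a Jordan algebra*, and we can test that on actual triples. For an associative algebra $R$ let $R^+$ be $R$ with product $\frac12(ab+ba)$. This is a Jordan algebra. Expanding (1) there, the terms $bac,\,cab,\,acb,\,bca$ cancel and
$$\{a,b,c\}=\tfrac12(abc+cba)\quad\text{in }R^+. \tag{5}$$

*One-dimensional triples.* Let $T=kx$ with $\{x,x,x\}=\lambda x$; (3) reads $\lambda^2=\lambda^2-\lambda^2+\lambda^2$. In the commutative algebra $k[s]/(s^2-\lambda)$ we have $s\cdot s\cdot s=\lambda s$, so $T\cong ks$ is a subtriple of it.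

*Rectangular matrices.* On $p\times q$ matrices let $\{x,y,z\}=\frac12(xy^{T}z+zy^{T}x)$. Put $\hat x=\begin{pmatrix}0&x\\x^{T}&0\end{pmatrix}$. Then $\hat x\hat y\hat z$ has off-diagonal blocks $xy^{T}z$ and $x^{T}yz^{T}=(zy^{T}x)^{T}$ and zero diagonal blocks. By (5), $\{\hat x,\hat y,\hat z\}=\widehat{\{x,y,z\}}$. So these are triples, and they are subtriples of matrix algebras $R^+$.

*Doubles.* For a Jordan algebra $A'$ put $T(A')=A'e_+\oplus A'e_-$ (two copies of $A'$) with
$$\{xe_i,ye_j,ze_l\}=\{x,y,z\}e_i\ \text{ if } i=l\ne j,\qquad \{xe_i,ye_j,ze_l\}=0\ \text{ otherwise.} \tag{6}$$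

**Lemma 6.** $T(A')$ is a triple.

*Proof.* Axiom (2) is clear. Take (3) on homogeneous elements with signs $i_1,\dots,i_5$. On the left, the inner product needs $i_3=i_5=-i_4$ and has sign $i_3$; the outer one then needs $i_1=i_3=-i_2$. In the first term on the right we need $i_1=i_3=-i_2$, then $i_5=i_1=-i_4$. In the second, $i_2=i_4=-i_1$, then $i_3=i_5=-i_2$. In the third, $i_1=i_5=-i_2$, then $i_3=i_1=-i_4$. So every term vanishes unless $i_1=i_3=i_5=-i_2=-i_4$. For these signs all terms lie in $A'e_{i_1}$, and (3) is the identity (3) of $A'$. $\square$

The smallest double, $T(k)$, has nonzero basis products $\{e_+,e_-,e_+\}=e_+$ and $\{e_-,e_+,e_-\}=e_-$ only. It is visible in $2\times2$ matrices, as the span of $E_{12}$ and $E_{21}$. This suggests a way to realize all doubles.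

**Lemma 7.** If $A'\subseteq R^+$ is a Jordan subalgebra, then $xe_+\mapsto xE_{12}$, $xe_-\mapsto xE_{21}$ embeds $T(A')$ as a subtriple of $M_2(R)^+$.

*Proof.* The map is injective. The only nonzero products of three factors from $\{E_{12},E_{21}\}$ are $E_{12}E_{21}E_{12}=E_{12}$ and $E_{21}E_{12}E_{21}=E_{21}$. So by (5), $\{xE_{12},yE_{21},zE_{12}\}=\frac12(xyz+zyx)E_{12}=\{x,y,z\}E_{12}$, likewise with $E_{12}$ and $E_{21}$ exchanged, and all other types vanish. This is (6). $\square$

This natural approach to proving the guess, realizing each triple inside a matrix algebra, stops exactly at Jordan algebras $A'$ that sit in no $R^+$: the proof multiplies three elements of $A'$ associatively. So we look at the double of such an $A'$.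

## 3. The Albert algebra, and a 54-dimensional triple

**Special and i-special.** A Jordan algebra is **special** if it embeds in some $R^+$, and **i-special** if it is a homomorphic image of a special one. A *triple* is **i-special** if it is a homomorphic image of a subtriple of some $R^+$. All triples in Section 2 that we embedded in an $R^+$ are i-special. A subtriple $S$ of an i-special triple is i-special: if $\rho$ maps a subtriple of $R^+$ onto the big triple, then $\rho^{-1}(S)$ is a subtriple of $R^+$ mapping onto $S$. An i-special Jordan algebra is i-special as a triple.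

**The Albert algebra.** Let $A=A_k=H_3(\mathbb O)$ be the split Albert algebra over $k$: hermitian $3\times3$ matrices over the split octonions, with product $\frac12(xy+yx)$. It is a unital, central simple Jordan algebra of dimension $3+3\cdot8=27$. We use the following theorem.

**(AP)** $A$ is not a homomorphic image of a special Jordan algebra. (Albert–Paige, *On a homomorphism property of certain Jordan algebras*, Trans. AMS 93 (1959); it also follows from Glennie's identities, Pacific J. Math. 16 (1966).)

Is $A$ itself a counterexample? No: it is not i-special, but it *is* a Jordan algebra, hence a $\mathrm{Jord}^{[2]}$-algebra. A counterexample has to avoid associative algebras and Albert algebras at the same time. Its double has dimension $54$, twice what an Albert algebra offers.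

**Theorem 1.** The $54$-dimensional Jordan triple system $T(A)$ is not a $\mathrm{Jord}^{[2]}$-algebra. Hence $\mathrm{JTS}\to\mathrm{Jord}^{[2]}$ is not injective, $\mathrm{JTS}\not\cong\mathrm{Jord}^{[2]}$, and $\mathrm{Jord}^{[2]}$ is not quadratic.

By Lemma 5 only the first sentence needs proof. The idea is to use that "associative or Albert" is a complete list for prime nondegenerate Jordan algebras.

**Prime and nondegenerate.** For $a$ in a Jordan algebra let $L_a$ be multiplication by $a$ and
$$U_a=2L_a^2-L_{a^2},\qquad\text{so that } U_ab=\{a,b,a\}.$$
In $R^+$, $U_ab=aba$ by (5). A Jordan algebra $J$ is **nondegenerate** if $U_zJ=0$ implies $z=0$. For example $M_n(k)^+$ is nondegenerate: $zE_{ji}z$ has entries $z_{pj}z_{iq}$, and if all of these vanish, then $z=0$. But $k[s]/(s^2)$ is degenerate, with $z=s$. A nonzero $J$ is **prime** if $KL\ne0$ for all nonzero ideals $K,L$; some authors require $U_KL\neq0$ instead, and we shall verify both.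

**(Z)** A prime nondegenerate Jordan algebra $J$ over $k$ is either i-special or an Albert ring. In the second case the center $Z$ of $J$ is a nonzero domain, $J$ is $Z$-torsion free, and $B=(Z\setminus0)^{-1}J$ is a $27$-dimensional Albert algebra over the field of fractions $F$ of $Z$. (Zelmanov, *On prime Jordan algebras II*, Sib. Math. J. 24 (1983); McCrimmon–Zelmanov, *The structure of strongly prime quadratic Jordan algebras*, Adv. Math. 69 (1988).)

Here $Z$ is a $k$-algebra, so $k\subseteq F$ via $\lambda\mapsto(\lambda z)/z$, compatibly with the $k$-structure of $J$. By torsion-freeness $J\subseteq B$, and $J$ spans $B$ over $F$.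

Suppose then that $T(A)$ is a quotient of a subtriple $S$ of a Jordan algebra $J$. Two things stand in the way of "it is not i-special, and $54>27$".

First, $J$ is arbitrary, for instance a free Jordan algebra, and need not be prime or nondegenerate. We must replace it (Sections 5 and 6).

Second, even when $S\subseteq B$ with $\dim_FB=27$, the space $S$ is only a $k$-subspace, possibly of infinite dimension over $k$, and $T(A)$ is a *quotient* of it. Such quotients can be larger than $\dim_FB$. For example, take $B=F=k(s)$ with $\{a,b,c\}=abc$. Then $S=k[s]$ is a $k$-subtriple, and evaluation at $0$ and $1$ maps it onto the triple $k\times k$, of dimension $2>1$. Also, $54$ alone means nothing: $A\times A$ is a $54$-dimensional Jordan algebra. What $T(A)$ has, and these products lack, is that its multiplications generate all linear maps; that is what repairs the count (Section 7).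

**Textbook facts** (Jacobson, *Structure and Representations of Jordan Algebras*).

- (J1) $U_{U_ab}=U_aU_bU_a$, and Jordan algebras are power-associative.
- (J2) In a unital Jordan algebra an **inverse** $b$ of $a$, defined by $ab=1$ and $a^2b=a$, is unique; and $a$ is invertible if and only if $U_a$ is.
- (J3) If $v$ is invertible and $w=v^{-1}$, then $x\cdot_wy=\{x,w,y\}$ is a Jordan algebra product with unit $v$ and $U$-operators $U_xU_w$. It is called an **isotope**. As $U_w$ is invertible, (J2) shows that the isotope has the same invertible elements as the original algebra. In $R^+$ with $R$ unital, $x\cdot_wy=\frac12(xwy+ywx)$.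
- (J4) The multiplication algebra of $A$, generated by the $L_a$, is $\mathrm{End}_k(A)$; this holds for every finite-dimensional central simple algebra over $k$.
- (J5) Over an algebraically closed field the only Albert algebra is the split one.

If there is a unit, then (1) gives
$$\{a,1,b\}=ab,\qquad \{1,a,1\}=a,\qquad U_a1=a^2,\qquad\text{and always}\quad \{a,a,a\}=a^3. \tag{7}$$

## 4. Irreducibility and non-i-speciality of $T(A)$

For a triple $T$ let $M(T)\subseteq\mathrm{End}_k(T)$ be the (not necessarily unital) subalgebra generated by all
$$D(a,b)\colon x\mapsto\{a,b,x\},\qquad Q(a,b)\colon x\mapsto\{a,x,b\}.$$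
Its invariant subspaces are exactly the ideals of $T$. For instance $M(k)=k=\mathrm{End}_k(k)$, while $M(k\times k)$ is the algebra of diagonal matrices.

We also need two conditions on a nonzero triple $T$.

* **(p)** $\{I_1,I_2,I_1\}\neq0$ for all nonzero ideals $I_1,I_2$ of $T$.
* **(n)** $T$ has no nonzero nil ideal, where an ideal is **nil** if for each of its elements $x$ the sequence $x_0=x$, $x_{r+1}=\{x_r,x_r,x_r\}$ reaches $0$.

The triple $kx$ with $\{x,x,x\}=\lambda x$ satisfies both if $\lambda\ne0$ and neither if $\lambda=0$. The triple $k\times k$ violates (p), with $I_1=k\times0$ and $I_2=0\times k$.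

**Lemma 8.** Let $T=T(A)$. Then (a) $M(T)=\mathrm{End}_k(T)$, so the only ideals of $T$ are $0$ and $T$; (b) $T$ satisfies (p) and (n); (c) $T$ is not i-special.

*Proof.* **(a)** *We build all block matrices.* By (6) and (7), $D(ae_\pm,1e_\mp)$ acts as $L_a$ on $Ae_\pm$ and as $0$ on $Ae_\mp$. The $L_a$ (with $L_1=\mathrm{id}$ among them) generate $\mathrm{End}_k(A)$ by (J4), so $M(T)\supseteq\mathrm{End}(Ae_+)\oplus\mathrm{End}(Ae_-)$. Moreover $Q(1e_\pm,1e_\pm)$ maps $xe_\mp$ to $\{1,x,1\}e_\pm=xe_\pm$ and kills $Ae_\pm$. Composing these two maps with the diagonal blocks gives the off-diagonal blocks, so we get $\mathrm{End}_k(T)$.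

**(b)** *One idempotent-like element suffices.* Let $c=1e_++1e_-$. Only two of the eight terms of $\{c,c,c\}$ survive, and $\{c,c,c\}=1e_++1e_-=c\ne0$. The only nonzero ideal is $T$, so (p) holds because $\{T,T,T\}\ne0$, and (n) holds because the sequence starting at $c\in T$ is constant.

**(c)** *We recover the algebra $A$ from the triple by fixing the middle entry.* Suppose $S\subseteq R^+$ is a subtriple and $\pi\colon S\to T$ is onto. Choose $u\in S$ with $\pi(u)=1e_-$ and let $S'=\pi^{-1}(Ae_+)$. For $x,y\in S'$ we have $\{x,u,y\}\in S$ and $\pi(\{x,u,y\})\in\{Ae_+,1e_-,Ae_+\}\subseteq Ae_+$. So $S'$ is closed under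
$$x\cdot_uy=\{x,u,y\}=\tfrac12(xuy+yux).$$
The product $x*y=xuy$ on $R$ is associative, since $(xuy)uz=xu(yuz)$, and $\cdot_u$ is its Jordan product. Hence $(S',\cdot_u)$ is a subalgebra of $(R,*)^+$, a special Jordan algebra. Since $\{ae_+,1e_-,be_+\}=(ab)e_+$, the map $\pi$ is a homomorphism of $(S',\cdot_u)$ onto $A$. This contradicts (AP). $\square$

## 5. Absolute zero divisors span a nil ideal

The purpose of this section is to detect degeneracy of $J$ by an *ideal* of nilpotent elements, since ideals are what we can push to $T$. Let $\hat J=k1\oplus J$ be the Jordan algebra $J$ with a unit adjoined; $J$ is an ideal of it.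

**Lemma 9.** Let $J$ be a Jordan algebra and let $K$ be the span of $\mathcal Z=\{z\in J:U_z\hat J=0\}$. Then $K$ is an ideal of $J$ and every element of $K$ is nilpotent. If $J$ is not nondegenerate, then $K\ne0$.

As an example, let $J=R^+$ with $R$ the upper triangular $2\times2$ matrices. If $zbz=0$ for all $b\in R$, then $b=1$ gives $z^2=0$, so $z\in kE_{12}$; and $E_{12}bE_{12}=b_{21}E_{12}=0$ for $b\in R$. (Here $\hat J$ adds another unit $1$, with $U_z1=z^2$, so nothing changes.) Thus $K=kE_{12}$.

*Proof.* **Step 1: $K$ is an ideal.** Let $z\in\mathcal Z$ and $a\in\hat J$. Then $U_az\in J$, and by (J1) $U_{U_az}\hat J=U_aU_zU_a\hat J\subseteq U_aU_z\hat J=0$, so $U_az\in\mathcal Z$. For $x\in J$ we have $U_{1\pm x}z=\{1\pm x,z,1\pm x\}=z\pm2xz+U_xz$, because $\{1,z,x\}=zx+zx-zx=zx$. Hence $4xz=U_{1+x}z-U_{1-x}z\in K$.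

**Step 2: for $s\in K$, the element $1-ts$ is invertible over polynomials.** Write $s=z_1+\dots+z_n$ with $z_i\in\mathcal Z$; scalars can be absorbed in the $z_i$. Let $E=\hat J[t]$. We claim that
$$v_m=1-t(z_1+\dots+z_m)$$
is invertible in $E$ for all $0\le m\le n$. For $m=0$ this is clear. Suppose $v=v_{m-1}$ is invertible and put $w=v^{-1}\in E$. In the isotope $(E,\cdot_w)$, which has unit $v$, the element $y=tz_m$ has square
$$y\cdot_wy=\{y,w,y\}=U_yw=t^2U_{z_m}w=0,$$
since $U_{z_m}$ kills every coefficient of $w$. Now in any unital Jordan algebra $y^2=0$ implies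
$$(1-y)(1+y)=1,\qquad (1-y)^2(1+y)=(1-2y)(1+y)=1-y,$$
so $1-y$ is invertible with inverse $1+y$. Applied in the isotope, where the unit is $v$, this says that $v-y=v_m$ is invertible there, hence in $E$ by (J3). This proves the claim.

**Step 3: invertibility over polynomials forces nilpotency.** Work in $\hat J[[t]]\supseteq E$, again a unital Jordan algebra, and let $g=\sum_{r\ge0}t^rs^r$. By power-associativity $s\cdot s^r=s^{r+1}$ and $s^2s^r=s^{r+2}$, so
$$(1-ts)g=1,\qquad (1-ts)^2g=(1-2ts+t^2s^2)g=1-ts;$$
in the second product the coefficient of $t$ is $s-2s=-s$, and that of $t^r$ for $r\ge2$ is $s^r-2s^r+s^r=0$. So $g$ is an inverse of $1-ts$ in $\hat J[[t]]$. The inverse of $v_n=1-ts$ in $E$ is another one. By uniqueness (J2) they agree, so $g\in\hat J[t]$, which means $s^r=0$ for all large $r$.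

**Step 4: degeneracy gives $K\ne0$.** Let $0\ne z\in J$ with $U_zJ=0$. If $z^2=0$, then also $U_z1=z^2=0$, so $z\in\mathcal Z$. If $z^2\ne0$, then by (J1) $U_{z^2}=U_{U_z1}=U_zU_1U_z=U_zU_z$ kills $J$, and $U_{z^2}1=U_z(U_z1)=U_zz^2=0$ since $z^2\in J$. So $0\ne z^2\in\mathcal Z$. $\square$

## 6. Replacing $J$ by a prime nondegenerate Jordan algebra

This section removes the first obstacle: we factor out as much of $J$ as possible without hurting $T$, and then every nonzero ideal of the remaining $J$ leaves a trace in $T$.

**Proposition 10.** If $T$ satisfies (p) and (n) and is a quotient of a subtriple of a Jordan algebra, then $T$ is a quotient of a subtriple of a *prime nondegenerate* Jordan algebra.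

*Proof.* **Step 1: make every ideal of $J$ visible in $T$.** Let $S\subseteq J$ be a subtriple and $\pi\colon S\to T$ onto with kernel $I$. The ideals $P$ of $J$ with $P\cap S\subseteq I$ include $0$ and are closed under unions of chains, so by Zorn's lemma there is a maximal one, $P$. Replace $J$ by $J/P$ and $S$ by $(S+P)/P\cong S/(S\cap P)$, which still maps onto $T$ because $S\cap P\subseteq I$. Let $K\supsetneq P$ be an ideal of the old $J$. By the modular law $(S+P)\cap K=(S\cap K)+P$, and $S\cap K\not\subseteq I$ by maximality, so the image of $S\cap K$ in $T$ is nonzero. Hence, after the replacement: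
$$\text{for every nonzero ideal } K \text{ of } J,\ \pi(K\cap S)\text{ is a nonzero ideal of }T. \tag{8}$$
It is an ideal because $K\cap S$ is an ideal of $S$ and $\pi$ is onto. Since $T\ne0$, also $J\neq0$.

**Step 2: $J$ is prime.** Let $K,L$ be nonzero ideals of $J$ with $KL=0$ or with $U_KL=0$. We show $\{K,L,K\}=0$. If $KL=0$, take $a,c\in K$ and $b\in L$ in $\{a,b,c\}=(ab)c+a(bc)-b(ac)$; here $ab=bc=0$, and $b(ac)=0$ because $ac\in K$. If $U_KL=0$, linearize $\{a,b,a\}=0$ in $a\in K$. Now by (8) $I_1=\pi(K\cap S)$ and $I_2=\pi(L\cap S)$ are nonzero ideals of $T$ with $\{I_1,I_2,I_1\}=0$, contradicting (p). So $J$ is prime in either sense.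

**Step 3: $J$ is nondegenerate.** Otherwise Lemma 9 gives a nonzero ideal $K$ of nilpotent elements. For $s\in K\cap S$ the sequence $s_0=s$, $s_{r+1}=\{s_r,s_r,s_r\}=s_r^3$ is $s_r=s^{3^r}$ by power-associativity, so it reaches $0$. Applying $\pi$, we see that $\pi(K\cap S)$ is a nil ideal of $T$, nonzero by (8). This contradicts (n). $\square$

## 7. An alternating function that counts dimension

The remaining obstacle is to compare $\dim_kT$ with the dimension of $B$ over the larger field $F$, through a quotient of a $k$-subtriple. An alternating multilinear function in more than $\dim_FB$ arguments vanishes on $B$. We build one from the triple operation that does not vanish on $T$.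

Here is the smallest case: $T(k)$ is not a quotient of a $k$-subtriple $S$ of a triple $B$ with $\dim_FB=1$. Lift $e_\pm$ to $\hat e_\pm\in S$ and consider
$$f(x_1,x_2)=\{D(\hat e_+,\hat e_-)x_1,\,D(\hat e_-,\hat e_+)x_2,\,\hat e_+\}-\{D(\hat e_+,\hat e_-)x_2,\,D(\hat e_-,\hat e_+)x_1,\,\hat e_+\}.$$
It is $F$-bilinear and alternating on the one-dimensional space $B$, hence $0$. But on $T(k)$ the operators $D(e_+,e_-)$ and $D(e_-,e_+)$ are the projections to $ke_+$ and $ke_-$. So $f(\hat e_+,\hat e_-)$ maps to $\{e_+,e_-,e_+\}-0=e_+\ne0$, a contradiction.

**Lemma 11.** Let $T\ne0$ be a finite-dimensional triple over $k$ with $M(T)=\mathrm{End}_k(T)$. Suppose $T$ is a quotient of a $k$-subtriple $S$ of $\prod_xB_x$, where $B_x$ is a triple over a field $F_x\supseteq k$ with $\dim_{F_x}B_x\le d$. Then $\dim_kT\le d$.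

The example $k\times k$ of Section 3 shows that the condition on $M(T)$ cannot be dropped.

*Proof.* Suppose $\dim_kT\ge N:=d+1$, and let $t_1,t_2,\dots$ be a basis of $T$.

**Step 1: a long nonzero product.** This provides enough slots to alternate in. Since $M(T)\ne0$, some $D(a,b)$ or $Q(a,b)$ is nonzero, so the span of $\{T,T,T\}$ is nonzero. It is an ideal. As $M(T)=\mathrm{End}_k(T)$ has no invariant subspaces other than $0$ and $T$, the span is $T$. Substituting this into the first entry repeatedly, $T$ is spanned by left-normed products of any given odd length. So there are $2q+1\ge N$ and $u_1,\dots,u_{2q+1}\in T$ with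
$$m(u_1,\dots,u_{2q+1}):=\{\cdots\{\{u_1,u_2,u_3\},u_4,u_5\}\cdots,u_{2q},u_{2q+1}\}\ne0 .$$

**Step 2: operators that select basis vectors, lifted to $S$.** For $i\le N$ choose $w_i\in M(T)$ with $w_i(t_j)=\delta_{ij}u_i$ for all $j$; this is possible because $M(T)=\mathrm{End}_k(T)$. Write $w_i$ as a $k$-linear combination of compositions of operators $D(a,b)$, $Q(a,b)$, and replace the elements $a,b\in T$ that occur by lifts in $S$. This gives operators $\hat w_i$ on $\prod_xB_x$. They act componentwise and $F_x$-linearly, because the product of $B_x$ is $F_x$-trilinear. They preserve $S$, because the lifts lie in $S$, and they induce $w_i$ on $T$. Let also $\hat u_i,\hat t_i\in S$ be lifts of $u_i,t_i$.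

**Step 3: alternate.** Consider
$$f(x_1,\dots,x_N)=\sum_{\sigma\in S_N}\operatorname{sgn}(\sigma)\,m(\hat w_1x_{\sigma(1)},\dots,\hat w_Nx_{\sigma(N)},\hat u_{N+1},\dots,\hat u_{2q+1}).$$
In each component, $f$ is an alternating $F_x$-multilinear map in $N>\dim_{F_x}B_x$ arguments, so $f=0$. On the other hand $f(\hat t_1,\dots,\hat t_N)\in S$ maps in $T$ to
$$\sum_{\sigma\in S_N}\operatorname{sgn}(\sigma)\,m(w_1t_{\sigma(1)},\dots,w_Nt_{\sigma(N)},u_{N+1},\dots,u_{2q+1})=m(u_1,\dots,u_{2q+1})\ne0,$$
since $w_it_{\sigma(i)}=0$ unless $\sigma(i)=i$, so only $\sigma=\mathrm{id}$ contributes. This is a contradiction. $\square$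

## 8. Proof that $T(A)$ is not a $\mathrm{Jord}^{[2]}$-algebra

*Proof of Theorem 1.* Suppose $T=T(A)$ is a $\mathrm{Jord}^{[2]}$-algebra. By Lemma 4 it is a quotient of a subtriple of a Jordan algebra. By Lemma 8(b) it satisfies (p) and (n), so Proposition 10 gives a prime nondegenerate Jordan algebra $J$, a subtriple $S\subseteq J$ and a surjection $\pi\colon S\to T$. Apply (Z).

**Case 1: $J$ is i-special.** Here we contradict (AP). Let $\rho\colon J'\to J$ be onto with $J'\subseteq R^+$. Then $\rho^{-1}(S)$ is a subtriple of $R^+$, and $\pi\rho$ maps it onto $T$. So $T$ is i-special, against Lemma 8(c).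

**Case 2: $J$ is an Albert ring.** Here we count. We have $S\subseteq J\subseteq B$ with $\dim_FB=27$ for a field $F\supseteq k$. By Lemma 8(a), Lemma 11 applies, with the single factor $B$ and $d=27$. It gives $54=\dim_kT\le27$, a contradiction.

Hence $T(A)$ is a triple that is not a $\mathrm{Jord}^{[2]}$-algebra, and Lemma 5 gives the remaining assertions. $\blacksquare$

## 9. Triples satisfying (p) and (n): i-special or in $\mathrm{Var}(A)$

The same ingredients describe all $\mathrm{Jord}^{[2]}$-algebras among the triples with (p) and (n). Let $\mathrm{Var}(A)$ be the class of triples satisfying all identities of the triple $A$; by Birkhoff's theorem these are the quotients of subtriples of powers of $A$.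

**Theorem 2.** Let $T\neq 0$ be a triple over $k$ (of any dimension) satisfying (p) and (n). Then $T$ is a $\mathrm{Jord}^{[2]}$-algebra if and only if $T$ is i-special or $T\in\mathrm{Var}(A)$. If moreover $\dim T<\infty$ and $M(T)=\mathrm{End}_k(T)$, the second alternative forces $\dim T\le 27$. The bound $27$ is sharp: $A$ itself satisfies all these hypotheses and is a $\mathrm{Jord}^{[2]}$-algebra that is not i-special.

*Proof.* **Step 1: "if".** $R^+$ and $A$ are Jordan algebras, and $\mathrm{Jord}^{[2]}$-algebras are closed under subtriples, products and quotients.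

**Step 2: "only if".** By Lemma 4 and Proposition 10, $T$ is a quotient of a subtriple $S$ of a prime nondegenerate $J$. Apply (Z). If $J$ is i-special, then $T$ is i-special, as in Case 1 above. Otherwise, by (J5),
$$S\subseteq B\subseteq B\otimes_F\bar F\cong A\otimes_k\bar F .$$
A multilinear identity of $A$ with coefficients in $k$ holds in $A\otimes_k\bar F$, because $A$ spans this space over $\bar F$. So $S$ satisfies all multilinear identities of $A$. In characteristic $0$ all identities follow from multilinear ones, so $S\in\mathrm{Var}(A)$, and hence $T\in\mathrm{Var}(A)$.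

**Step 3: the bound.** If $T\in\mathrm{Var}(A)$, then $T$ is a quotient of a subtriple of a power of $A$. Lemma 11 applies with all $B_x=A$, $F_x=k$, $d=27$.

**Step 4: sharpness.** By (7), $D(a,1)=L_a$, and these generate $\mathrm{End}_k(A)$ by (J4). So $M(A)=\mathrm{End}_k(A)$, and $A$ has no ideals of triples except $0$ and $A$. Since $\{1,1,1\}=1\ne0$, the only nonzero ideal $A$ satisfies $\{A,A,A\}\ne0$ and is not nil, so (p) and (n) hold. As a Jordan algebra, $A$ is a $\mathrm{Jord}^{[2]}$-algebra. Suppose $S\subseteq R^+$ is a subtriple and $\pi\colon S\to A$ is onto. Choose $u\in S$ with $\pi(u)=1$. As in Lemma 8(c), $S$ with $x\cdot_uy=\{x,u,y\}=\frac12(xuy+yux)$ is a special Jordan algebra. Since $\{a,1,b\}=ab$, $\pi$ maps it homomorphically onto $A$, contradicting (AP). $\square$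

## 10. Doubles of prime nondegenerate Jordan algebras

Lemma 7 realized $T(A')$ for special $A'$. For prime nondegenerate $A'$ this is, up to passing to quotients, the only way.

**Theorem 3.** Let $A'$ be a prime nondegenerate Jordan algebra over $k$. The triple $T(A')$ is a $\mathrm{Jord}^{[2]}$-algebra if and only if $A'$ is i-special. In particular, for a finite-dimensional central simple Jordan algebra $A'$, $T(A')$ is a $\mathrm{Jord}^{[2]}$-algebra if and only if $A'$ is special, i.e. not an Albert algebra.

*Proof.* **Step 1: "if".** Let $A'$ be an image of a special $A''\subseteq R^+$. By Lemma 7, $T(A'')$ is a subtriple of $M_2(R)^+$, so it is a $\mathrm{Jord}^{[2]}$-algebra. Hence so is its quotient $T(A')$.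

**Step 2: "only if", by extending scalars to Theorem 1.** Suppose $A'$ is not i-special but $T(A')$ satisfies all multilinear identities of $\mathrm{Jord}^{[2]}$. By (Z), $A'$ spans over $F$ an Albert algebra $B$, so $T(A')$ spans $T(B)$ over $F$. The operations of $T(B)$ are $F$-multilinear, so $T(B)$ satisfies these identities too. Then so does $T(B\otimes_F\bar F)\cong T(A_{\bar F})$, using (J5). Now $\mathrm{Jord}$, $\mathrm{JTS}$ and $\mathrm{Jord}^{[2]}$ are compatible with extension of the ground field: the presentations are the same, and forming the suboperad generated by given elements commutes with field extension. So the kernel of (4) over $\bar F$ is spanned by the kernel over $k$. Hence $T(A_{\bar F})$ would be a $\mathrm{Jord}^{[2]}$-algebra over $\bar F$, which contradicts Theorem 1 over the field $\bar F$.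

**Step 3: the finite-dimensional case.** We check that the first part applies and that "i-special", "special" and "not Albert" coincide. A finite-dimensional central simple Jordan algebra $A'$ over $k$ is unital. It is prime, because its only nonzero ideal is $A'$, and $1\cdot1=U_11=1\ne0$. It is nondegenerate: otherwise the nonzero ideal $K$ of Lemma 9 would be all of $A'$, but $1$ is not nilpotent. By the classical classification (Albert; Jacobson) $A'$ is either special or an Albert algebra. Suppose it is an Albert algebra $B$ and is i-special, an image of $J'\subseteq R^+$. Then $B\otimes_k\bar k$ is an image of $J'\otimes_k\bar k\subseteq(R\otimes_k\bar k)^+$, so it is i-special. But $B\otimes_k\bar k\cong A_{\bar k}$ by (J5), which contradicts (AP) over $\bar k$. So an Albert algebra is not i-special, and in particular not special, while every other $A'$ is special and hence i-special. $\square$
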